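\title{Sharp asymptotics of the moment Lyapunov exponents of the two-dimensional directed polymer}

\begin{abstract}
Let $F_p(\beta)$ be the exponential growth rate of the $p$-th moment of the normalized partition function of the directed polymer on $\mathbb{Z}^2$ at inverse temperature $\beta$, and let $\sigma^2(\beta)$ be the variance of the weight of one site. We prove that for every $p\in(0,1)\cup(1,\infty)$ the quantity $e^{\pi/\sigma^2(\beta)}F_p(\beta)$ converges as $\beta\downarrow0$ to a constant $c_p$, negative for $p<1$ and positive for $p>1$. This proves a conjecture posed by Berger and Nakajima. The constant $c_p$ is an explicit multiple of the $p$-th Lyapunov exponent of the critical two-dimensional Stochastic Heat Flow, so it does not depend on the law of the disorder, and $c_2=16e^{-\pi}$. The proof cuts time into blocks of length $TN$ separated by gaps of length of order $N\asymp e^{\pi/\sigma^2(\beta)}$, and compares $(T+1)NF_p(\beta)$ with the logarithm of the $p$-th moment of one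 spatially averaged block, with an error $o(T)$ that is uniform in $\beta$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The model}

Let $(S_n)_{n\ge0}$ be the simple random walk on $\mathbb{Z}^2$, with law $\mathbf{P}$ and expectation $\mathbf{E}$, started at $0$ unless a conditioning says otherwise. Let $\omega=(\omega_{n,x})_{n\ge0,\,x\in\mathbb{Z}^2}$ be i.i.d.\ real random variables, the \emph{disorder}, with law $\mathbb{P}$ and expectation $\mathbb{E}$. We assume throughout that, for some $\beta_0>0$,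
\begin{equation}\label{eq:assumption}
\mathbb{E}[\omega_{1,0}]=0,\qquad \operatorname{Var}(\omega_{1,0})=1,\qquad \lambda(\beta):=\log\mathbb{E}[e^{\beta\omega_{1,0}}]<\infty\ \text{ for }\beta\in(-\beta_0,\beta_0).
\end{equation}
For $\beta\in[0,\beta_0)$ the weights $\xi_{n,x}=e^{\beta\omega_{n,x}-\lambda(\beta)}$ are i.i.d., positive and of mean one. For $\beta<\beta_0/2$ their variance is
\[
\sigma^2=\sigma^2(\beta)=e^{\lambda(2\beta)-2\lambda(\beta)}-1 .
\]
It is positive for $\beta>0$, because $\omega_{1,0}$ is not constant, and $\sigma^2(\beta)\sim\beta^2$ as $\beta\downarrow0$, because $\lambda(\beta)=\beta^2/2+O(\beta^3)$. The point-to-point and point-to-plane partition functions are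
\[
Z_{m,n}(x,y)=\mathbf{E}\Big[\prod_{k=m+1}^{n}\xi_{k,S_k}\,\mathbf{1}_{\{S_n=y\}}\,\Big|\,S_m=x\Big],\qquad Z_n(x)=\sum_{y}Z_{0,n}(x,y),\qquad Z_n=Z_n(0).
\]
Thus $Z_n=\mathbf{E}[\exp(\sum_{k=1}^n(\beta\omega_{k,S_k}-\lambda(\beta)))]$ is the normalized partition function of the directed polymer, and $\mathbb{E}[Z_n]=1$. For $p>0$ and $\beta\in(0,\beta_0/\max\{1,p\})$ the \emph{Lyapunov exponent of order $p$} is
\[
F_p(\beta)=\lim_{n\to\infty}\frac1n\log\mathbb{E}[Z_n^p].
\]
The limit exists. Indeed, $Z_{n+m}/Z_n$ is the average, with the weights $Z_{0,n}(0,x)/Z_n$, of the variables $\sum_yZ_{n,n+m}(x,y)$, which are independent of the disorder up to time $n$ and have the law of $Z_m$. Jensen's inequality gives $\mathbb{E}[Z_{n+m}^p]\le\mathbb{E}[Z_n^p]\,\mathbb{E}[Z_m^p]$ for $p\ge1$ and the reverse inequality for $p\le1$, and Fekete's lemma applies.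

The exponents measure how far $Z_n$ is from its mean. We have $F_1=0$, and Jensen's inequality gives $F_p\le0$ for $p<1$ and $F_p\ge0$ for $p>1$. If $F_p<0$ for some $p<1$, then $\mathbb{P}(Z_n\ge e^{-cn})\le e^{pcn}\mathbb{E}[Z_n^p]\to0$ for $c<|F_p|/p$: the typical partition function is exponentially small. If $F_p>0$ for some $p>1$, then $\mathbb{E}[Z_n^p;Z_n\le e^{cn}]\le e^{(p-1)cn}$ is negligible for $0<c<F_p/(p-1)$: the $p$-th moment is carried by the event $\{Z_n>e^{cn}\}$, whose probability is at most $e^{-cn}$.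

How small is $F_p(\beta)$ when $\beta$ is small? Jensen's inequality for the average over the walk gives $|F_p(\beta)|\le|\lambda(p\beta)-p\lambda(\beta)|\sim p\,|p-1|\,\beta^2/2$, the value for a single fixed path. The average over paths reduces this drastically. Two paths feel the disorder jointly only when they visit the same site at the same time, and each such meeting has an excess weight $\sigma^2$. With $q_n(z)=\mathbf{P}(S_n=z)$, two independent walks started together meet at time $n$ with probability $\sum_zq_n(z)^2=q_{2n}(0)$, so the expected number of meetings up to time $n$ is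
\[
R_n=\sum_{k=1}^nq_{2k}(0)\sim\frac1\pi\log n .
\]
The disorder becomes effective when $\sigma^2R_n\approx1$, that is, on the time scale $e^{\pi/\sigma^2}$. One therefore guesses that $F_p(\beta)$ is a constant divided by this scale.

\subsection{The conjecture and the main theorems}

The following bounds are known, and we use them without proof. There are universal constants $c,c'>0$ such that, as $\beta\downarrow0$,
\begin{align}
-c\,(p\wedge(1-p))\,e^{-\pi/\sigma^2(\beta)}\le F_p(\beta)&\le-c'\,(p\wedge(1-p))\,e^{-\pi/\sigma^2(\beta)}&&\text{if }p\in(0,1),\label{eq:known1}\\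
c'\,(p-1)\,e^{-\pi/\sigma^2(\beta)}\le F_p(\beta)&\le(p-1)\,F_{\lceil p\rceil}(\beta)&&\text{if }p>1.\label{eq:known2}
\end{align}
The conjecture posed by Berger and Nakajima \cite{BN} is that for every $p\in(0,1)\cup(1,\infty)$ there is a constant $c_p$, negative for $p<1$ and positive for $p>1$, such that $F_p(\beta)\sim c_p\,e^{-\pi/\sigma^2(\beta)}$ as $\beta\downarrow0$. We prove it.

\begin{theorem}\label{thm:A}
Assume \eqref{eq:assumption}. For every $p\in(0,1)\cup(1,\infty)$ the limit
\[
c_p=\lim_{\beta\downarrow0}e^{\pi/\sigma^2(\beta)}F_p(\beta)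
\]
exists in $\mathbb{R}$, with $c_p<0$ for $p<1$ and $c_p>0$ for $p>1$. In particular $F_p(\beta)\sim c_p\,e^{-\pi/\sigma^2(\beta)}$ as $\beta\downarrow0$.
\end{theorem}

The constant $c_p$ is described by the scaling limit of the polymer on the time scale $e^{\pi/\sigma^2}$. Let $\mathbb{Z}^2_{\mathrm{even}}=\{z\in\mathbb{Z}^2:|z|_1\text{ is even}\}$. For $t\ge0$ and $x\in\mathbb{R}^2$ let $[\![t]\!]$ be the even integer nearest to $t$ and $[\![x]\!]$ the point of $\mathbb{Z}^2_{\mathrm{even}}$ nearest to $x$. Let $Z^-_{m,n}(x,y)$ be defined as $Z_{m,n}(x,y)$ but without the disorder at the last time, so that $Z_{m,n}(x,y)=Z^-_{m,n}(x,y)\,\xi_{n,y}$ for $m<n$.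

\begin{theorem}[Caravenna, Sun and Zygouras {\cite[Theorem 1.1]{CSZ}}]\label{thm:CSZ}
Let $\vartheta\in\mathbb{R}$ and let $\beta_N$ satisfy $\sigma^2(\beta_N)=\frac1{R_N}\big(1+\frac{\vartheta+o(1)}{\log N}\big)$. Then the random measures
\[
\frac N4\,Z^-_{[\![Ns]\!],[\![Nt]\!]}\big([\![\sqrt N x]\!],[\![\sqrt N y]\!]\big)\,dx\,dy
\]
on $\mathbb{R}^2\times\mathbb{R}^2$, taken at $\beta=\beta_N$, converge as $N\to\infty$, in the sense of finite-dimensional distributions in $(s,t)$ and for the vague topology, to a unique limit $\mathcal{Z}^\vartheta_{s,t}(dx,dy)$, which does not depend on the law of $\omega$.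
\end{theorem}

The limit is the \emph{critical two-dimensional Stochastic Heat Flow} with parameter $\vartheta$. The vague topology is the one generated by integrals of continuous compactly supported functions, and we use Theorem~\ref{thm:CSZ} only in this form: for fixed $(s,t)$ the integral of such a function against the approximating measure converges in law to its integral against $\mathcal{Z}^\vartheta_{s,t}$. Let $\gamma$ be Euler's constant and
\[
\alpha=\gamma+\log16-\pi .
\]

\begin{theorem}\label{thm:B}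
Assume \eqref{eq:assumption}, and let $c_p$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] For $p\in(0,1)\cup(1,\infty)$ the limit
\[
\chi_p=\lim_{T\to\infty,\ T\in\mathbb{N}}\frac1T\log\mathbb{E}\big[\mathcal{Z}^0_{0,T}([0,1)^2\times\mathbb{R}^2)^p\big]
\]
exists and $c_p=e^{\alpha}\chi_p$. In particular $c_p$ does not depend on the law of $\omega$.
\item[(2)] $c_2=16e^{-\pi}$.
\item[(3)] With $c_1:=0$, the function $p\mapsto c_p$ is convex on $(0,\infty)$, and $e^{\pi/\sigma^2(\beta)}F_p(\beta)\to c_p$ uniformly for $p$ in compact subsets of $(0,\infty)$. Moreover $c_p\le16e^{-\pi}(p-1)$ for $1\le p\le2$, and $c_p\ge16e^{-\pi}(p-1)$ for $p\in(0,1]\cup[2,\infty)$.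
\end{enumerate}
\end{theorem}

The difficulty is an exchange of limits. In the definition of $c_p$ the length of the polymer tends to infinity first and $\beta$ tends to zero afterwards. Theorem~\ref{thm:CSZ} describes the opposite order: $\beta\downarrow0$ with the length equal to a fixed multiple $T$ of the critical scale. The core of the paper is a comparison of the two orders that is uniform in $\beta$ (Proposition~\ref{prop:comparison}).

The outside inputs enter at single places. Theorem~\ref{thm:CSZ} is used only in Section~\ref{sec:convergence}. Of the known bounds we use only the upper bound in \eqref{eq:known1} and the lower bound in \eqref{eq:known2}, and only to obtain the sign of $c_p$. The exponential moments in \eqref{eq:assumption} give $\mathbb{E}[\xi_{1,0}^k]=1+O(\beta^2)$ for every integer $k$, which the replica estimates of Section~\ref{sec:replica} require.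

\medskip\noindent\textbf{Conventions.} We write $|\cdot|$, $|\cdot|_1$, $|\cdot|_\infty$ for the Euclidean, $\ell^1$ and sup norms, and $\mathbb{N}=\{1,2,\dots\}$. The letters $C,c$ denote positive constants that may change from line to line; they never depend on $\beta$, and their other dependencies are stated in each result. ``For $\beta$ small'' means for $0<\beta\le\bar\beta$, with a threshold $\bar\beta>0$ that depends on the law of $\omega$ and on the parameters mentioned.

\section{The second moment and the critical scale}\label{sec:second}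

For $p=2$ everything can be computed. The computation gives $c_2$, identifies the time scale $N(\beta)$ on which the whole proof takes place, and shows the obstruction that shapes the rest of the paper.

\subsection{Return probabilities}

For $z=(z^1,z^2)\in\mathbb{Z}^2$ put $z^\pm=z^1\pm z^2$. Each of the four steps of the walk corresponds to one choice of signs for the increments of $S^+$ and $S^-$, so $S^+$ and $S^-$ are independent one-dimensional simple random walks:
\begin{equation}\label{eq:product}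
q_n(z)=b_n(z^+)\,b_n(z^-),\qquad b_n(u)=2^{-n}\binom{n}{(n+u)/2}.
\end{equation}
In particular $q_{2n}(0)=b_{2n}(0)^2$. The ratio of $(n+1)q_{2n+2}(0)$ to $nq_{2n}(0)$ is $1+\frac1{4n(n+1)}$, so $nq_{2n}(0)$ increases from $\frac14$ at $n=1$ to its limit, which is $\frac1\pi$ by Stirling's formula, and the distance to the limit is $O(1/n)$. Hence
\begin{equation}\label{eq:return}
\frac1{4n}\le q_{2n}(0)\le\frac1{\pi n},\qquad q_{2n}(0)=\frac1{\pi n}+O(n^{-2}).
\end{equation}
Recall the complete elliptic integral of the first kind, $\mathsf{K}(k)=\int_0^{\pi/2}(1-k^2\sin^2\phi)^{-1/2}d\phi$. Its power series is $\mathsf{K}(k)=\frac\pi2\sum_{n\ge0}b_{2n}(0)^2k^{2n}$, and $\mathsf{K}(k)=\log(4/\sqrt{1-k^2})+o(1)$ as $k\uparrow1$. Therefore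
\begin{equation}\label{eq:genfun}
\sum_{n\ge0}q_{2n}(0)s^n=\frac2\pi\mathsf{K}(\sqrt s)=\frac1\pi\log\frac{16}{1-s}+o(1)\qquad(s\uparrow1).
\end{equation}
Subtract $\sum_{n\ge1}\frac{s^n}{\pi n}=\frac1\pi\log\frac1{1-s}$ and let $s\uparrow1$. By \eqref{eq:return} and dominated convergence, $\sum_{n\ge1}(q_{2n}(0)-\frac1{\pi n})=\frac1\pi\log16-1$. Together with $\sum_{n\le N}\frac1n=\log N+\gamma+o(1)$ this gives
\begin{equation}\label{eq:RN}
R_N=\frac1\pi(\log N+\alpha)+o(1).
\end{equation}

\subsection{The renewal weights and the value of $c_2$}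

Let $S,S'$ be independent walks started at $x_1,x_2$, with $|x_1|_1$ and $|x_2|_1$ of the same parity. Since $\mathbb{E}[\xi_{k,v}\xi_{k,v'}]=1+\sigma^2\mathbf{1}_{\{v=v'\}}$, we have $\mathbb{E}[Z_n(x_1)Z_n(x_2)]=\mathbf{E}[\prod_{k=1}^n(1+\sigma^2\mathbf{1}_{\{S_k=S'_k\}})]$. Expanding the product amounts to \emph{marking} a subset of the meeting times, each mark having weight $\sigma^2$. Two walks that are together meet again $m$ steps later with probability $q_{2m}(0)$. The total weight of the sets of marks whose last mark comes $l$ steps after the first is thus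
\begin{equation}\label{eq:ul}
u_l=\sum_{k\ge0}\sigma^{2(k+1)}\sum_{\substack{n_1+\dots+n_k=l\\ n_i\ge1}}\ \prod_{i=1}^kq_{2n_i}(0),\qquad u_0=\sigma^2 .
\end{equation}
Sorting by the time $t$ of the first mark, and, for $x_1=x_2$, alternatively counting time $0$ as a mark of weight one, we get
\begin{equation}\label{eq:second}
\mathbb{E}[Z_n(x_1)Z_n(x_2)]=1+\sum_{t=1}^nq_{2t}(x_1-x_2)\sum_{l=0}^{n-t}u_l,\qquad \mathbb{E}[Z_n^2]=\sigma^{-2}\sum_{l=0}^nu_l .
\end{equation}
With $\widehat R(f)=\sum_{n\ge1}e^{-fn}q_{2n}(0)$, the Laplace transform of \eqref{eq:ul} is a geometric series: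
\begin{equation}\label{eq:laplace}
\sum_{l\ge0}u_le^{-fl}=\frac{1}{\sigma^{-2}-\widehat R(f)}\ \text{ if }\widehat R(f)<\sigma^{-2},\qquad=\infty\ \text{ otherwise}\qquad(f>0).
\end{equation}

\begin{proposition}\label{prop:c2}
$F_2(\beta)\sim16e^{-\pi}e^{-\pi/\sigma^2(\beta)}$ as $\beta\downarrow0$.
\end{proposition}

\begin{proof}
The function $\widehat R$ is continuous and strictly decreasing on $(0,\infty)$, from $\sum_nq_{2n}(0)=\infty$ to $0$. Let $f^*>0$ solve $\widehat R(f^*)=\sigma^{-2}$; then $f^*\to0$ as $\beta\downarrow0$. By \eqref{eq:second} and \eqref{eq:laplace}, the series $\sum_ne^{-fn}\mathbb{E}[Z_n^2]=\sigma^{-2}(1-e^{-f})^{-1}\sum_lu_le^{-fl}$ converges for $f>f^*$ and diverges for $0<f\le f^*$. It also converges for $f>F_2$ and diverges for $f<F_2$. So $F_2=f^*$. By \eqref{eq:genfun} with $s=e^{-F_2}$, we have $1+\sigma^{-2}=\frac1\pi\log\frac{16}{1-e^{-F_2}}+o(1)$, that is, $1-e^{-F_2}\sim16e^{-\pi}e^{-\pi/\sigma^2}$.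
\end{proof}

\subsection{The critical scale}

For $\beta$ small let $N=N(\beta)$ be the largest \emph{even} integer with $R_N\le1/\sigma^2(\beta)$. The letter $N$ keeps this meaning from now on, and $N\to\infty$ as $\beta\downarrow0$. Then $1/\sigma^2<R_{N+2}\le R_N+\frac1N$ by \eqref{eq:return}, and with \eqref{eq:RN}
\begin{equation}\label{eq:scale}
0\le\frac1{\sigma^2(\beta)}-R_N\le\frac1N,\qquad N(\beta)=(1+o(1))\,e^{-\alpha}e^{\pi/\sigma^2(\beta)} .
\end{equation}
Theorem~\ref{thm:A} is thus a statement about $NF_p$; for $p=2$, Proposition~\ref{prop:c2} reads $NF_2\to16e^{-\pi-\alpha}=e^{-\gamma}$.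

On the scale $N$ the weights $u_l$ have bounded total mass, and a strong enough exponential damping makes this mass small. This smallness is what makes all later expansions converge.

\begin{lemma}\label{lem:renewal}
There is a universal constant $\Lambda_*\ge2$ such that, whenever $\Lambda_*\le\Lambda'\le N$,
\[
\sum_{l\ge0}u_le^{-\Lambda'l/N}\le\frac{8}{\log\Lambda'} .
\]
\end{lemma}

\begin{proof}
Let $R'=\widehat R(\Lambda'/N)$ and $a=N/\Lambda'\ge1$. For $n\ge a$ we have $1-e^{-n/a}\ge1-e^{-1}\ge\frac47$, so by \eqref{eq:return}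
\[
R_N-R'\ge\frac47\sum_{a\le n\le N}\frac1{4n}-\sum_{n>N}\frac{e^{-n/N}}{\pi n}\ge\frac17\log\frac{N}{a+1}-1\ge\frac17\log\frac{\Lambda'}2-1,
\]
and this is at least $\frac18\log\Lambda'$ once $\Lambda'\ge\Lambda_*$. Since $\sigma^{-2}\ge R_N$, the claim follows from \eqref{eq:laplace}.
\end{proof}

\begin{remark}\label{rem:pointstart}
The partition function started at a point is not bounded in $L^2$ on the scale $N$. For fixed $k$, the sets of exactly $k$ marks contribute at least $(\sigma^2R_{\lfloor N/k\rfloor})^k$ to $\mathbb{E}[Z_N^2]$, and this tends to $1$ by \eqref{eq:RN} and \eqref{eq:scale}. So $\liminf_{\beta\downarrow0}\mathbb{E}[Z_N^2]\ge j$ for every $j$, and $\mathbb{E}[Z_N^2]\to\infty$. For this reason we average the starting point over a box of side about $\sqrt N$, and every bound on replicas started at given points carries a weight that blows up when two points are close.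
\end{remark}

\section{Reduction to one block}\label{sec:reduction}

\subsection{Boxes and the two propositions}

Take $\beta$ so small that $N\ge64$, and let $L=2\lfloor\sqrt N/2\rfloor$. Then $L$ is even and $\frac34\sqrt N\le L\le\sqrt N$. The \emph{boxes}
\[
A_e=\big(Le+[0,L)^2\big)\cap\mathbb{Z}^2_{\mathrm{even}},\qquad e\in\mathbb{Z}^2,
\]
partition $\mathbb{Z}^2_{\mathrm{even}}$. Since $L$ is even, $A_e=Le+A_0$, and each box has $L^2/2$ points. In each coordinate $|v^i-v'^{\,i}|\ge L(|e^i-e'^{\,i}|-1)$ for $v\in A_e$, $v'\in A_{e'}$, so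
\begin{equation}\label{eq:boxdist}
|v-v'|_1/\sqrt N\ge\tfrac12|e-e'|_1-2\qquad(v\in A_e,\ v'\in A_{e'}).
\end{equation}
Fix $T\in\mathbb{N}$. As $TN$ is even, a walk started in $\mathbb{Z}^2_{\mathrm{even}}$ is in $\mathbb{Z}^2_{\mathrm{even}}$ at time $TN$. For boxes $A,A'$ put
\[
\zeta(A,A')=\frac1N\sum_{v\in A,\,v'\in A'}Z_{0,TN}(v,v'),\qquad\zeta(A)=\sum_e\zeta(A,A_e)=\frac1N\sum_{v\in A}Z_{TN}(v).
\]
We abbreviate $\zeta_e=\zeta(A_0,A_e)$. By translation invariance $\zeta(A_e,A_{e'})$ has the law of $\zeta_{e'-e}$, and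
\begin{equation}\label{eq:mean}
\mathbb{E}[\zeta(A_0)]=\frac{L^2}{2N}\in\big[\tfrac14,\tfrac12\big].
\end{equation}
The quantity to which $F_p$ is compared is
\[
a=a_{p,T}(\beta)=\mathbb{E}[\zeta(A_0)^p].
\]

\begin{proposition}[Uniform comparison]\label{prop:comparison}
Let $p\in(0,1)\cup(1,\infty)$. There are a constant $C_p$ and, for each $\delta\in(0,\frac1{16}]$, a constant $C_{p,\delta}$ such that for every $T\in\mathbb{N}$ and for $\beta$ small (depending on $p,\delta,T$)
\[
\big|(T+1)NF_p(\beta)-\log a_{p,T}(\beta)\big|\le\mathcal{E}_{p,\delta}(T):=C_{p,\delta}+C_p\log(1+T)+C_p\,\delta\,T .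
\]
\end{proposition}

\begin{proposition}[Convergence for fixed $T$]\label{prop:convergence}
For fixed $T\in\mathbb{N}$ and $p>0$,
\[
\lim_{\beta\downarrow0}a_{p,T}(\beta)=\bar a_{p,T}:=\mathbb{E}\big[\mathcal{Z}^0_{0,T}([0,1)^2\times\mathbb{R}^2)^p\big]\in(0,\infty).
\]
\end{proposition}

\subsection{Proof of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $T$ and $\delta$ and let $\beta\downarrow0$ in Proposition~\ref{prop:comparison}. By Proposition~\ref{prop:convergence}, both $\liminf_{\beta\downarrow0}NF_p$ and $\limsup_{\beta\downarrow0}NF_p$ lie within $\mathcal{E}_{p,\delta}(T)/(T+1)$ of the real number $(\log\bar a_{p,T})/(T+1)$. So they are finite and differ by at most $2\mathcal{E}_{p,\delta}(T)/(T+1)$. Letting $T\to\infty$ bounds the difference by $2C_p\delta$, and $\delta$ is arbitrary; here it matters that $C_p$ does not depend on $\delta$. Hence $\chi'_p=\lim_{\beta\downarrow0}NF_p$ exists in $\mathbb{R}$, and by \eqref{eq:scale} $e^{\pi/\sigma^2}F_p\to c_p:=e^\alpha\chi'_p$.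 The upper bound in \eqref{eq:known1} gives $c_p\le-c'(p\wedge(1-p))<0$ for $p<1$, and the lower bound in \eqref{eq:known2} gives $c_p\ge c'(p-1)>0$ for $p>1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The previous proof gives $|(T+1)\chi'_p-\log\bar a_{p,T}|\le\mathcal{E}_{p,\delta}(T)$ for all $T$ and $\delta$. Divide by $T$, let $T\to\infty$ and then $\delta\downarrow0$: the limit $\chi_p$ exists and equals $\chi'_p$. By Theorem~\ref{thm:CSZ} the numbers $\bar a_{p,T}$ do not depend on the law of $\omega$.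

(2) This is Proposition~\ref{prop:c2}.

(3) By H\"older's inequality $p\mapsto\log\mathbb{E}[Z_n^p]$ is convex. Given $b>1$, for $\beta<\beta_0/\max\{b,2\}$ the function $p\mapsto e^{\pi/\sigma^2}F_p(\beta)$ is therefore finite and convex on $(0,b)$, and it converges pointwise to $c_p$ as $\beta\downarrow0$ (at $p=1$ it vanishes). A pointwise limit of convex functions on an open interval is convex, and the convergence is uniform on compact subsets. A convex function lies below its chord between two points and above the line carrying the chord outside them. The line through $(1,0)$ and $(2,16e^{-\pi})$ is $p\mapsto16e^{-\pi}(p-1)$.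
\end{proof}

\subsection{Gaps and blocks}\label{subsec:gaps}

To compare a polymer of arbitrary length with one block of length $TN$, we cut time into blocks. Consecutive blocks use independent disorder, but they are tied together by the position of the walk: a block does not start from a uniform point of a box. The remedy is to insert between the blocks a stretch of time of order $N$, a \emph{gap}, and to integrate out the disorder in the gaps. In time of order $N$ the walk spreads over a box, so an averaged gap hands over to the next block a distribution comparable to the uniform one. Each gap costs a bounded factor, and this cost becomes negligible against $T$.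

Fix $k\ge1$. Let $B_1,\dots,B_k$ be i.i.d.\ copies of the random kernel $Z_{0,TN}(\cdot,\cdot)$. Let $\Gamma_1,\dots,\Gamma_k$ be i.i.d.\ copies of the family $(Z_{0,n}(\cdot,\cdot))_{n\ge0}$, independent of the $B_i$, and write $\Gamma_i^{n}$ for the kernel of length $n$. For even integers $n_1,\dots,n_k\in[N,2N)$ put
\begin{equation}\label{eq:W}
W=\sum_{v_1,v'_1,\dots,v_k,v'_k}\ \prod_{i=1}^k\Gamma_i^{n_i}(v'_{i-1},v_i)\,B_i(v_i,v'_i),\qquad v'_0=0 .
\end{equation}
Only finitely many terms are nonzero, and in them all $v_i,v_i'$ lie in $\mathbb{Z}^2_{\mathrm{even}}$. By the Markov property of the walk, $W$ has the law of $Z_n$ with $n=n_1+\dots+n_k+kTN\ge k(T+1)N$. We write $\mathbb{E}_{\mathrm g}$ and $\mathbb{E}_{\mathrm b}$ for the expectations over the gaps $\Gamma_i$ and over the blocks $B_i$, and $\zeta^{(i)}(A,A')=N^{-1}\sum_{v\in A,v'\in A'}B_i(v,v')$. Note that $\mathbb{E}_{\mathrm g}[\Gamma_i^n(v',v)]=q_n(v-v')$. For $e\in\mathbb{Z}^2$ let $W_e\le W$ be the part of the sum \eqref{eq:W}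 with $v_i\in A_{(i-1)e}$ and $v'_i\in A_{ie}$ for all $i$: every block moves the walk by $e$ boxes, and every gap starts and ends in the same box.

The mechanism is fully visible in the lower bound for $p>1$. In $W_e$ each gap joins two points of one box, so the local lower bound $q_{n}(v-v')\ge c/N$ (Lemma~\ref{lem:lower} below) gives, for every choice of the $n_i$,
\begin{equation}\label{eq:gaplower}
\mathbb{E}_{\mathrm g}[W_e]\ge c^k\prod_{i=1}^k\zeta^{(i)},\qquad\zeta^{(i)}:=\zeta^{(i)}(A_{(i-1)e},A_{ie}),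
\end{equation}
with a universal $c>0$. The $\zeta^{(i)}$ are i.i.d.\ with the law of $\zeta_e$. Take all $n_i=N$. For $p>1$, Jensen's inequality over the gaps gives $\mathbb{E}[Z_{k(T+1)N}^p]\ge\mathbb{E}_{\mathrm b}[(\mathbb{E}_{\mathrm g}W_e)^p]\ge(c^p\,\mathbb{E}[\zeta_e^p])^k$. Taking logarithms, dividing by $k$ and letting $k\to\infty$,
\begin{equation}\label{eq:easylower}
(T+1)NF_p\ge\log\mathbb{E}[\zeta_e^p]-p\log(1/c)\qquad(p>1,\ e\in\mathbb{Z}^2).
\end{equation}
Only the boxes at distance $O(T)$ matter, so the best $e$ captures $a$ up to a power of $T$ (Lemma~\ref{lem:onebox}).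

For $p<1$ Jensen's inequality gives the upper bound in the same way. In the two remaining directions it points the wrong way, and we must bound an integer moment $\mathbb{E}_{\mathrm g}[W^h]$ from above: for $p>1$ through $\mathbb{E}_{\mathrm g}[W^p]\le\mathbb{E}_{\mathrm g}[W^h]^{p/h}$ with $h\ge p$, and for $p<1$ through a H\"older inequality that bounds the $p$-th moment from below by the first two. The point is that the $h$-th moment is taken over the gaps only, where it costs a constant, while the blocks keep the exponent $p$. This requires a pointwise bound for $h$ replicas crossing a gap (Proposition~\ref{prop:kernel}). By Remark~\ref{rem:pointstart} this bound carries singular weights at both ends, and Section~\ref{sec:blocks} shows that the blocks absorb them at a cost $e^{O(\delta T)}$.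

\section{Random walk estimates}\label{sec:walks}

We need Gaussian upper bounds for two kinds of displacement: that of a single walk, and that of the meeting point of two walks between successive meetings. Both are covered by one structure. Let $l\ge1$. We say that a random variable $Y$ in $\mathbb{Z}^2$ is \emph{of type $l$} if $Y^+$ and $Y^-$ are independent and each has the law of $2\sum_{i=1}^lX_i-l$ for independent Bernoulli variables $X_i$ with parameters $p_i$ satisfying $\sum_ip_i=l/2$ and $\sum_ip_i(1-p_i)\ge l/8$. By \eqref{eq:product}, $S_l$ is of type $l$, with $p_i=\frac12$. Probabilities for such auxiliary variables are also denoted by $\mathbf{P}$.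

\begin{lemma}\label{lem:type}
There is a universal constant $C$ such that, for $Y$ of type $l\ge1$, $\theta\in\mathbb{R}^2$, $z\in\mathbb{Z}^2$ and $r\ge0$,
\begin{gather}
\mathbf{E}[e^{\theta\cdot Y}]\le e^{|\theta|^2l/4},\qquad\mathbf{P}(Y=z)\le\frac Cl\,e^{-|z|^2/l},\qquad\mathbf{P}(|Y|\ge r)\le Ce^{-r^2/(2l)},\label{eq:type1}\\
e^{\theta\cdot z}\,\mathbf{P}(Y=z)\le\frac Cl\,e^{-|z|^2/(2l)}\,e^{|\theta|^2l/2}.\label{eq:type2}
\end{gather}
\end{lemma}

\begin{proof}
Let $H=\sum_iX_i$ and $U=2H-l$, which is centered. Hoeffding's lemma states that $\mathbf{E}[e^{\tau(X-\mathbf{E}X)}]\le e^{\tau^2(b-a)^2/8}$ if $X\in[a,b]$. Applied to the variables $2X_i$ it gives $\mathbf{E}[e^{\tau U}]\le e^{\tau^2l/2}$. With $\tau^\pm=(\theta^1\pm\theta^2)/2$ we have $\theta\cdot Y=\tau^+Y^++\tau^-Y^-$ and $(\tau^+)^2+(\tau^-)^2=|\theta|^2/2$, which gives the first bound.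

Next, let $H'$ be any sum of independent Bernoulli variables with parameters $p'_i$ and variance $V=\sum_ip'_i(1-p'_i)>0$. Since $|1-p+pe^{it}|^2=1-2p(1-p)(1-\cos t)$, its characteristic function is bounded by $e^{-V(1-\cos t)}\le e^{-2Vt^2/\pi^2}$ on $[-\pi,\pi]$, and Fourier inversion gives $\sup_j\mathbf{P}(H'=j)\le CV^{-1/2}$. Under the law $\widetilde{\mathbf{P}}$ with density $e^{\tau U}/\mathbf{E}[e^{\tau U}]$ the $X_i$ are independent Bernoulli variables with $p_i'(1-p_i')=p_i(1-p_i)e^{2\tau}/(1-p_i+p_ie^{2\tau})^2\ge e^{-2|\tau|}p_i(1-p_i)$. For $|u|\le l$ take $\tau=u/l\in[-1,1]$: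
\[
\mathbf{P}(U=u)=e^{-\tau u}\,\mathbf{E}[e^{\tau U}]\,\widetilde{\mathbf{P}}(U=u)\le e^{-u^2/l+u^2/(2l)}\,Cl^{-1/2}.
\]
For $|u|>l$ the probability is zero. Since $(z^+)^2+(z^-)^2=2|z|^2$, the second bound follows. The third follows from the second by writing $e^{-|z|^2/l}\le e^{-r^2/(2l)}e^{-|z|^2/(2l)}$ for $|z|\ge r$ and using $\sum_zl^{-1}e^{-|z|^2/(2l)}\le C$. Finally \eqref{eq:type2} follows from $\theta\cdot z\le|z|^2/(2l)+|\theta|^2l/2$.
\end{proof}

Two walks started together and conditioned to meet at time $n$ meet at a point with law $p_n(z)=q_n(z)^2/q_{2n}(0)$.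

\begin{lemma}\label{lem:pair}
If $n_1+\dots+n_k=l\ge1$ with $n_i\ge1$, then a sum of independent variables with laws $p_{n_1},\dots,p_{n_k}$ is of type $l$.
\end{lemma}

\begin{proof}
A sum of independent variables of types $n_1,\dots,n_k$ is of type $l$, so it suffices to treat $p_n$. By \eqref{eq:product}, under $p_n$ the coordinates $z^+,z^-$ are independent and $(n+z^\pm)/2$ has the hypergeometric law $\mathbf{P}(H=j)=\binom nj^2/\binom{2n}n$, with mean $n/2$ and variance $\frac{n^2}{4(2n-1)}\ge\frac n8$. The Legendre polynomial $P_n(t)=2^{-n}\sum_j\binom nj^2(t-1)^{n-j}(t+1)^j$ has $n$ distinct zeros in $(-1,1)$. The map $t\mapsto w=\frac{t+1}{t-1}$ is a bijection from $(-1,1)$ onto $(-\infty,0)$, so the generating function $\mathbf{E}[w^H]$, a polynomial of degree $n$, has $n$ negative zeros $-r_1,\dots,-r_n$. As it equals $1$ at $w=1$, it is $\prod_i\frac{r_i+w}{r_i+1}$, the generating function of a sum of independent Bernoulli variables with $p_i=1/(r_i+1)$.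
\end{proof}

\begin{lemma}\label{lem:lower}
There is a universal $c>0$ such that $q_n(z)\ge c/N$ for $N\ge64$, even $n\in[N,2N)$ and $z\in\mathbb{Z}^2_{\mathrm{even}}$ with $|z|_\infty\le\sqrt N$.
\end{lemma}

\begin{proof}
Both $z^+$ and $z^-$ are even and at most $2\sqrt N$ in absolute value. For even $u\in[0,2\sqrt N]$,
\[
\frac{b_n(u)}{b_n(0)}=\prod_{j=1}^{u/2}\Big(1-\frac{2j-1}{n/2+j}\Big),\qquad\frac{2j-1}{n/2+j}\le\frac{4j}N\le\frac4{\sqrt N}\le\frac12 .
\]
Since $1-x\ge e^{-2x}$ on $[0,\frac12]$, the product is at least $\exp(-\sum_{j\le\sqrt N}8j/N)\ge e^{-8}$. Also $b_n(0)^2=q_n(0)\ge\frac1{2n}\ge\frac1{4N}$ by \eqref{eq:return}, and $b_n$ is even.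
\end{proof}

Two elementary sums describe how negative powers of the distance behave under spreading in space and under summation in time.

\begin{lemma}\label{lem:sums}
\begin{enumerate}
\item[(a)] Let $n\ge1$, $\nu\in[0,1]$, and $f\ge0$ on $\mathbb{Z}^2$ with $\sup f\le D/n$ and $\sum f\le D$. Then $\sum_vf(v)(|v-v'|\vee1)^{-\nu}\le CDn^{-\nu/2}$ for all $v'$, with $C$ universal.
\item[(b)] For $\delta\in(0,1]$ and $r\ge0$, $\sum_{n\ge1}n^{-1-\delta/2}e^{-r^2/(8n)}\le C\delta^{-1}(r\vee1)^{-\delta}$, with $C$ universal.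
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The points with $|v-v'|>\sqrt n$ contribute at most $Dn^{-\nu/2}$. The others contribute at most $\frac Dn\sum_{|v|\le\sqrt n}(|v|\vee1)^{-\nu}\le\frac{CD}n\sum_{j\le\lceil\sqrt n\rceil}j^{1-\nu}\le CDn^{-\nu/2}$.

(b) For $r\le1$ the sum is at most $1+2/\delta$. For $r>1$ the terms $n>r^2$ sum to at most $C\delta^{-1}r^{-\delta}$. For $n\le r^2$ use $e^{-r^2/(8n)}\le8n/r^2$, which gives $8r^{-2}\sum_{n\le r^2}n^{-\delta/2}\le Cr^{-\delta}$.
\end{proof}

\section{The kernel of $h$ replicas}\label{sec:replica}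

Fix an integer $h\ge2$. Let $\mathcal{X}\subset(\mathbb{Z}^2)^h$ be the set of $x=(x_1,\dots,x_h)$ such that all $|x_i|_1$ have the same parity, and let
\[
K^n(x,y)=\mathbb{E}\Big[\prod_{i=1}^hZ_{0,n}(x_i,y_i)\Big],\qquad x,y\in\mathcal{X}.
\]
A \emph{pair} is a set $I=\{i,j\}\subset\{1,\dots,h\}$ with $i<j$; we put $x_I=x_i-x_j$ and $\Delta_I=\{x\in\mathcal{X}:x_i=x_j\}$. There are fewer than $h^2$ pairs.

\subsection{Two replicas, and the choice of the weight}

For $h=2$ the total mass of $K^n(x,\cdot)$ is given by \eqref{eq:second}. Let $r=|x_1-x_2|\ge1$ and $\Lambda_*\le\Lambda\le N$. Inserting $1\le e^{\Lambda(n-t-l)/N}$ and using Lemma~\ref{lem:renewal} and \eqref{eq:type1},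
\[
\sum_yK^n(x,y)\le1+e^{\Lambda n/N}\frac{8}{\log\Lambda}\sum_{t\ge1}\frac Ct\,e^{-r^2/(2t)}e^{-t/N}\le e^{\Lambda n/N}\Big(1+\frac{C}{\log\Lambda}\Big(1+\log_+\frac N{r^2}\Big)\Big).
\]
In the last step the times $t\le r^2$ contribute $O(1)$ because $e^{-r^2/(2t)}\le2t/r^2$, the times $t>N$ contribute $O(1)$, and the times between contribute the logarithm. The structure is a free \emph{flight} up to the first mark, which produces a logarithmic singularity in the distance of the starting points, followed by a \emph{run} of marks, which has small mass $O(1/\log\Lambda)$.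

For $h\ge3$ a run of the pair $\{1,2\}$ may be followed by a flight and a run of the pair $\{1,3\}$, and so on. The flight toward the run of $\{1,3\}$ produces a weight $\log(N/|x_{\{1,3\}}|^2)$ at its starting point. An earlier flight of duration $t$ spreads the walks over distance $\sqrt t$ and turns this weight into $\log(N/t)$. Since $\int_{r^2}^N\log^j(N/t)\,\frac{dt}t=\frac1{j+1}\log^{j+1}(N/r^2)$, logarithms are not reproduced: $j$ alternations give $\frac1{j!}\log^j(N/r^2)$. With a small factor per run these terms sum to a small power of $N/r^2$, and a power is reproduced, since $\int_{r^2}^N(N/t)^{\delta/2}\frac{dt}t\le\frac2\delta(\sqrt N/r)^\delta$. This leads to the weights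
\[
\rho_\delta(x)=1+\sum_I\Big(\frac{\sqrt N}{|x_I|\vee1}\Big)^\delta,\qquad\rho_{\delta,I}(x)=\mathbf{1}_{\Delta_I}(x)\Big[1+\sum_{I'\ne I}\Big(\frac{\sqrt N}{|x_{I'}|\vee1}\Big)^\delta\Big].
\]
The second weight is used inside a run of the pair $I$, where the term of $I$ itself must be left out because it has the large value $N^{\delta/2}$.

\begin{proposition}\label{prop:kernel}
Let $h\ge2$ and $\delta\in(0,\frac18]$. There are $\Lambda,C<\infty$ depending on $(h,\delta)$ such that for $\beta$ small (depending on $h,\delta$) and all $x,y\in\mathcal{X}$: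
\begin{enumerate}
\item[(a)] for all $n\ge0$,
\[
\sum_{y'}K^n(x,y')e^{|y'-x|_1/\sqrt N}\le Ce^{\Lambda n/N}\rho_\delta(x),\qquad\sum_{x'}K^n(x',y)e^{|y-x'|_1/\sqrt N}\le Ce^{\Lambda n/N}\rho_\delta(y);
\]
\item[(b)] $\displaystyle\frac1N\sum_{n\in[N,2N)}K^n(x,y)\le CN^{-h}\rho_\delta(x)\rho_\delta(y)\,e^{-|x-y|_1/\sqrt N}$.
\end{enumerate}
\end{proposition}

Part (a) controls blocks and part (b) controls gaps. In (b) the average over $n$ lets us use only the total mass of the weights $u_l$ from Lemma~\ref{lem:renewal} and no pointwise bound on them; this is why the gaps in \eqref{eq:W} have variable lengths. The proof occupies the rest of the section. We fix $h$ and $\delta$ and write $\rho=\rho_\delta$, $\rho_I=\rho_{\delta,I}$.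

\subsection{Expansion in chains}

Let $Q^n(x,y)=\prod_iq_n(y_i-x_i)$ be the $n$-step kernel of $h$ independent walks $\mathbf{S}=(S^{(1)},\dots,S^{(h)})$. Integrating the disorder at each time gives
\[
K^n(x,y)=\mathbf{E}\Big[\prod_{k=1}^n(1+w(\mathbf{S}_k))\,\mathbf{1}_{\{\mathbf{S}_n=y\}}\,\Big|\,\mathbf{S}_0=x\Big],\qquad1+w(y)=\prod_{v\in\mathbb{Z}^2}\mathbb{E}\big[\xi_{1,0}^{\#\{i:\,y_i=v\}}\big].
\]
By Jensen's inequality $w\ge0$, and $w$ vanishes outside $\bigcup_I\Delta_I$. If $y$ lies in exactly one $\Delta_I$, then $w(y)=\sigma^2$. In general $w(y)\le C_h\sigma^2$ for $\beta$ small, with $C_h\ge1$ depending only on $h$: indeed $\mathbb{E}[\xi_{1,0}^k]=e^{\lambda(k\beta)-k\lambda(\beta)}=1+(\frac{k(k-1)}2+o(1))\beta^2$ for $k\le h$, and $\sigma^2\sim\beta^2$.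

For a pair $I$ and $l\ge0$ define the \emph{run kernel}, which vanishes unless $a,b\in\Delta_I$, by $U^I_0(a,b)=\sigma^2\mathbf{1}_{\{a=b\in\Delta_I\}}$ and, for $l\ge1$,
\[
U^I_l=\sum_{k\ge1}\sigma^{2(k+1)}\sum_{\substack{n_1+\dots+n_k=l\\n_i\ge1}}\mathbf{1}_{\Delta_I}Q^{n_1}\mathbf{1}_{\Delta_I}Q^{n_2}\cdots\mathbf{1}_{\Delta_I}Q^{n_k}\mathbf{1}_{\Delta_I},
\]
where products are compositions of kernels and $\mathbf{1}_{\Delta_I}$ acts by multiplication. The kernels $Q^n$ and $U_l^I$ are symmetric.

\begin{lemma}\label{lem:chains}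
For $\beta$ small (depending on $h$), $n\ge0$ and $x,y\in\mathcal{X}$,
\begin{equation}\label{eq:chains}
K^n(x,y)\le Q^n(x,y)+\sum_{k\ge1}C_h^k\sum_{I_1\ne I_2\ne\cdots\ne I_k}\ \sum\big(Q^{t_0}U^{I_1}_{l_1}Q^{t_1}\cdots U^{I_k}_{l_k}Q^{t_k}\big)(x,y),
\end{equation}
where consecutive pairs are distinct, and the last sum is over $t_0,t_k\ge0$, $t_1,\dots,t_{k-1}\ge1$, $l_1,\dots,l_k\ge0$ with $t_0+l_1+t_1+\dots+l_k+t_k=n$. The right side is symmetric in $x$ and $y$.
\end{lemma}

\begin{proof}
Expanding $\prod_k(1+w(\mathbf{S}_k))$ gives a sum over sets of marked times and over the positions $y_1,y_2,\dots\in\bigcup_I\Delta_I$ at these times, with weight $\prod_rw(y_r)$ times the product of the kernels $Q$ between consecutive marks. The empty set gives $Q^n(x,y)$. We would like to attach to each mark a pair $I$ with $y_r\in\Delta_I$ and to group equal consecutive labels into runs. The bound $w\le C_h\sigma^2$ cannot be used at every mark of a run: since $\sigma^2R_N\approx1$, replacing $\sigma^2$ by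 a larger multiple makes the series \eqref{eq:laplace} diverge at $f=\Lambda/N$. The following rule confines the factor $C_h$ to the first mark of each run. Fix an order of the pairs and label $y_1,y_2,\dots$ successively. If $y_r$ lies in exactly one $\Delta_I$, its label is $I$. Otherwise its label is the first pair $I$ with $y_r\in\Delta_I$ that \emph{differs from the label of $y_{r-1}$} (the first such pair without restriction if $r=1$). Then a mark with the same label as its predecessor has $w(y_r)=\sigma^2$.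

Sort the terms by their label sequence and group it into maximal runs of equal labels $I_1\ne I_2\ne\dots\ne I_k$. Bound $w$ by $C_h\sigma^2$ at the first mark of each run, and keep of the constraints on the positions only that $y_r\in\Delta_I$ for its label $I$. Let $l_r$ be the time from the first to the last mark of run $r$, and $t_0,\dots,t_k$ the times before, between and after the runs. Then $t_0,\dots,t_{k-1}\ge1$ and $t_k\ge0$, and summing over the marks inside the runs produces the kernels $U^{I_r}_{l_r}$. Adding the nonnegative terms with $t_0=0$ gives \eqref{eq:chains}. Reversing a chain maps the index set to itself, so the right side is symmetric.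
\end{proof}

To obtain spatial decay we tilt the kernels. Fix $\theta=(\theta_1,\dots,\theta_h)\in(\mathbb{R}^2)^h$ with $|\theta_i|_\infty\le N^{-1/2}$, so $|\theta_i|^2\le2/N$. For a kernel $G$ let $G_\theta(x,y)=G(x,y)e^{\theta\cdot(y-x)}$. Then $(GG')_\theta=G_\theta G'_\theta$, and $G_\theta(x,y)=G_{-\theta}(y,x)$ if $G$ is symmetric. All bounds below are uniform in such $\theta$. By Lemma~\ref{lem:type}, for $t\ge1$,
\begin{equation}\label{eq:Qtilt}
\sum_yQ^t_\theta(x,y)\le e^{ht/N},\qquad Q^t_\theta(x,y)\le e^{ht/N}\prod_{i=1}^h\frac Ct\,e^{-|y_i-x_i|^2/(2t)} .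
\end{equation}

\subsection{Runs}

\begin{lemma}\label{lem:runs}
There is $C$ depending only on $h$ such that for every pair $I$ and $a,b\in\Delta_I$,
\begin{align}
U^I_{l,\theta}(a,b)&\le u_l\,(C/l)^{h-1}e^{(h+2)l/N}&&(l\ge1),\label{eq:run1}\\
(U^I_{l,\theta}\,\rho_I)(a)&\le C\,u_l\,e^{(h+2)l/N}\rho_I(a)&&(l\ge0).\label{eq:run2}
\end{align}
\end{lemma}

\begin{proof}
For $l=0$, \eqref{eq:run2} is an identity with $C=1$. Let $l\ge1$ and $I=\{i,j\}$. For $a,b\in\Delta_I$,
\[
Q^n(a,b)=q_{2n}(0)\,p_n(b_i-a_i)\prod_{m\notin I}q_n(b_m-a_m).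
\]
So the term of $U^I_l(a,b)$ with steps $n_1,\dots,n_k$ equals $\sigma^{2(k+1)}\prod_rq_{2n_r}(0)$ times $\mathbf{P}(V=b-a)$, where $V_i=V_j=Y$, and $Y$ and the $V_m$, $m\notin I$, are $h-1$ independent variables of type $l$ (Lemma~\ref{lem:pair}). The prefactors sum to $u_l$, so it suffices to bound one law of $V$.

The tilt acts on $Y$ by $\theta_i+\theta_j$, of squared norm at most $8/N$, and on $V_m$ by $\theta_m$. By \eqref{eq:type2}, $e^{\theta\cdot v}\mathbf{P}(V=v)\le(C/l)^{h-1}e^{(4+(h-2))l/N}$, which is \eqref{eq:run1}. By \eqref{eq:type1}, $\mathbf{E}[e^{2\theta\cdot V}]^{1/2}\le e^{(8+2(h-2))l/(2N)}=e^{(h+2)l/N}$. By the Cauchy--Schwarz inequality applied to each term of $\mathbf{E}[e^{\theta\cdot V}\rho_I(a+V)]$, the bound \eqref{eq:run2} follows once we show that for each pair $I'=\{m,m'\}\ne I$, with $z=a_{I'}$ and $D=V_m-V_{m'}$,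
\begin{equation}\label{eq:power}
\mathbf{E}\big[(|z+D|\vee1)^{-2\delta}\big]\le C(|z|\vee1)^{-2\delta}.
\end{equation}
This holds with $C=1$ if $z=0$. Let $z\ne0$. Since $I'\ne I$, the variables $V_m$ and $V_{m'}$ are independent and of type $l$. Hence $\mathbf{P}(D=\cdot)\le C/l$, and Lemma~\ref{lem:sums}(a) with $\nu=4\delta\le\frac12$ gives $\mathbf{E}[(|z+D|\vee1)^{-4\delta}]\le Cl^{-2\delta}$. Also $\mathbf{P}(|D|\ge|z|/2)\le Ce^{-|z|^2/(32l)}$, since one of $|V_m|,|V_{m'}|$ must be at least $|z|/4$. On $\{|D|<|z|/2\}$ we have $|z+D|>|z|/2$. On the complement we use the Cauchy--Schwarz inequality. The left side of \eqref{eq:power} is therefore at most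
\[
(|z|/2)^{-2\delta}+Cl^{-\delta}e^{-|z|^2/(64l)}=|z|^{-2\delta}\Big(4^\delta+C\,(|z|^2/l)^\delta e^{-|z|^2/(64l)}\Big)\le C|z|^{-2\delta}.\qedhere
\]
\end{proof}

\subsection{Flights}

\begin{lemma}\label{lem:flights}
There is $C$ depending on $(h,\delta)$ such that for $\Lambda\ge h+1$, every pair $I$ and $x\in\mathcal{X}$,
\[
\sum_{t\ge1}e^{-\Lambda t/N}(Q^t_\theta\,\rho_I)(x)\le C\Big[1+\Big(\frac{\sqrt N}{|x_I|\vee1}\Big)^\delta\Big].
\]
\end{lemma}

\begin{proof}
Let $I=\{i,j\}$. A point $b\in\Delta_I$ has $h-1$ free coordinates: the common value $v$ of $b_i,b_j$, and the $b_m$ with $m\notin I$. The sum $\Sigma=|v-x_i|^2+|v-x_j|^2$ is at least $\frac12|x_I|^2$ and at least $|v-x_i|^2$, so $e^{-\Sigma/(2t)}\le e^{-|x_I|^2/(8t)}e^{-|v-x_i|^2/(4t)}$. By \eqref{eq:Qtilt},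
\[
Q^t_\theta(x,b)\le e^{ht/N}\,\frac Ct\,e^{-|x_I|^2/(8t)}\,f_t(v-x_i)\prod_{m\notin I}f_t(b_m-x_m),\qquad f_t(z)=\frac Ct\,e^{-|z|^2/(4t)} .
\]
The function $f_t$ has supremum $C/t$ and sum at most $C$. For $I'\ne I$ the vector $b_{I'}$ is the difference of two distinct free coordinates. Summing first over one of them, Lemma~\ref{lem:sums}(a) turns $(|b_{I'}|\vee1)^{-\delta}$ into $Ct^{-\delta/2}$. The left side of the claim is thus at most
\[
C\sum_{t\ge1}\frac1t\,e^{-|x_I|^2/(8t)}e^{-t/N}\big(1+(N/t)^{\delta/2}\big).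
\]
For $t\le N$ the last factor is at most $2(N/t)^{\delta/2}$, and Lemma~\ref{lem:sums}(b) bounds this part by $C\delta^{-1}(\sqrt N/(|x_I|\vee1))^\delta$. The part $t>N$ is at most $C\sum_{t>N}N^{-1}e^{-t/N}\le C$.
\end{proof}

\subsection{Partial chains}

Let $\Lambda\ge\Lambda_*+h+2$, $N\ge\Lambda$ and $\epsilon=8/\log(\Lambda-h-2)$. Define the damped kernels
\[
\widehat U^I=\sum_{l\ge0}e^{-\Lambda l/N}U^I_{l,\theta},\qquad\widehat Q=\sum_{t\ge1}e^{-\Lambda t/N}Q^t_\theta,\qquad\widehat Q_0=\mathrm{Id}+\widehat Q .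
\]
There is $D=D(h,\delta)\ge1$, \emph{independent of $\Lambda$}, with
\begin{equation}\label{eq:three}
\widehat U^I\rho_I\le D\epsilon\,\rho_I,\qquad\widehat Q\rho_I\le D\rho_{I'}\ \text{ on }\Delta_{I'}\text{ if }I'\ne I,\qquad\widehat Q_0\rho_I\le D\rho .
\end{equation}
The first bound is \eqref{eq:run2} with Lemma~\ref{lem:renewal} for $\Lambda'=\Lambda-h-2$. The second is Lemma~\ref{lem:flights}: the term of the pair $I$ occurs in $\rho_{I'}$ precisely because $I'\ne I$. The third is Lemma~\ref{lem:flights} together with $\rho_I\le\rho$. For pairs $I_1\ne I_2\ne\dots\ne I_j$, start from $\mathbf{1}_{\Delta_{I_j}}\le\rho_{I_j}$ and apply \eqref{eq:three} from right to left; each $\widehat U^{I}$ sees only the values of its argument on $\Delta_I$. This gives, for $j\ge1$,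
\begin{align}
\widehat Q_0\widehat U^{I_1}\widehat Q\,\widehat U^{I_2}\cdots\widehat Q\,\widehat U^{I_j}\mathbf{1}&\le(D^2\epsilon)^j\rho,\label{eq:partial1}\\
\widehat Q_0\widehat U^{I_1}\widehat Q\cdots\widehat U^{I_{j-1}}\widehat Q\,\mathbf{1}_{\Delta_{I_j}}&\le D(D^2\epsilon)^{j-1}\rho,\label{eq:partial2}
\end{align}
where for $j=1$ the left side of \eqref{eq:partial2} is $\widehat Q_0\mathbf{1}_{\Delta_{I_1}}$. These bound the mass of the left end of a chain that starts at $x$ and is stopped after a run or after a flight. Since $G_\theta(b,y)=G_{-\theta}(y,b)$ for the symmetric kernels $Q^t,U^I_l$, the right end of a chain, ending at $y$ and summed over its starting point, is a left end for $-\theta$ and the reversed labels. It obeys the same bounds with $\rho(y)$.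

We now fix $\Lambda=\Lambda(h,\delta)$ so large that also $C_hh^2D^2\epsilon\le\frac12$, and take $\beta$ so small that $N\ge\Lambda$.

\begin{proof}[Proof of Proposition~\ref{prop:kernel}]
(a) Tilt \eqref{eq:chains} and sum over $y$. By \eqref{eq:Qtilt} the last flight has mass at most $e^{\Lambda t_k/N}=e^{\Lambda n/N}e^{-\Lambda(t_0+l_1+\dots+l_k)/N}$. For fixed $n$ the duration $t_k$ is determined by the others, and summing freely over these gives the left side of \eqref{eq:partial1} with $j=k$. There are at most $h^{2k}$ label sequences, so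
\[
\sum_yK^n_\theta(x,y)\le e^{\Lambda n/N}\rho(x)\sum_{k\ge0}(C_hh^2D^2\epsilon)^k\le2e^{\Lambda n/N}\rho(x).
\]
Since $e^{|v|_1/\sqrt N}\le\sum_\theta e^{\theta\cdot v}$, with the sum over the $4^h$ vectors $\theta$ whose entries are $\pm N^{-1/2}$, the first bound follows. We have in fact bounded the right side of \eqref{eq:chains}, which is symmetric, so the second bound follows too.

(b) Choose $\theta$ with entries $\pm N^{-1/2}$ and $\theta\cdot(y-x)=|y-x|_1/\sqrt N$. We must show $\frac1N\sum_{n\in[N,2N)}K^n_\theta(x,y)\le CN^{-h}\rho(x)\rho(y)$. The term $Q^n_\theta$ is at most $CN^{-h}$ by \eqref{eq:Qtilt}. Fix $k\ge1$ and the labels. The $2k+1$ durations have sum $n\ge N$, so one of them is at least $N_k:=N/(2k+1)$. We bound the sum over durations by the sum, over the $2k+1$ positions, of the part in which the duration at that position is at least $N_k$. This long piece is bounded pointwise and provides the factor $N^{-h}$; the two ends are bounded by their masses. As all durations sum to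 less than $2N$, damping factors $e^{-\Lambda(\cdot)/N}$ can be inserted on any of them at a total cost $e^{2\Lambda}$.

\emph{The long piece is a flight $t_j$, $0\le j\le k$.} By \eqref{eq:Qtilt}, $Q^{t}_\theta(a,b)\le e^{2h}(C/N_k)^h$ for $N_k\le t<2N$. For fixed $n$, $t_j$ is determined by the other durations, which we sum freely. The left end contains $j$ runs and the right end $k-j$ runs; by \eqref{eq:partial1} they contribute $(D^2\epsilon)^j\rho(x)$ and $(D^2\epsilon)^{k-j}\rho(y)$. An end without runs is empty and contributes $1\le\rho$. For each $n$, hence also for the average over $n$, the contribution is at most $CN^{-h}(C(2k+1))^h(D^2\epsilon)^k\rho(x)\rho(y)$.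

\emph{The long piece is a run $l_j$, $1\le j\le k$.} Here we use the sum over $n$: it turns the constrained sum into one bounded by a free sum over all durations, with $l_j\ge N_k$. By \eqref{eq:run1} and Lemma~\ref{lem:renewal},
\[
\sup_{a,b}\sum_{l\ge N_k}e^{-\Lambda l/N}U^{I_j}_{l,\theta}(a,b)\le\epsilon\,(C/N_k)^{h-1},
\]
and the kernel vanishes unless $a,b\in\Delta_{I_j}$. Both ends are stopped after a flight landing in $\Delta_{I_j}$, so by \eqref{eq:partial2} they contribute $D(D^2\epsilon)^{j-1}\rho(x)$ and $D(D^2\epsilon)^{k-j}\rho(y)$. The prefactor $\frac1N$ supplies the missing power of $N$, and the contribution is at most $CN^{-h}(C(2k+1))^{h-1}(D^2\epsilon)^k\rho(x)\rho(y)$.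

Summing over the positions, the labels with weight $C_h^k$, and $k$, the total is at most $CN^{-h}\rho(x)\rho(y)\sum_{k\ge1}(2k+1)^{h+1}2^{-k}$.
\end{proof}

\section{Moments of one block}\label{sec:blocks}

When Proposition~\ref{prop:kernel}(b) is applied to every gap, each block receives a weight $\rho_\delta$ at its start and one at its end. For $h$-tuples of boxes $\mathbf{A}=(A_{e_1},\dots,A_{e_h})$ and $\mathbf{A}'=(A_{e'_1},\dots,A_{e'_h})$, write $x\in\mathbf{A}$ if $x_i\in A_{e_i}$ for all $i$, put $d=d(\mathbf{A},\mathbf{A}')=\sum_i|e_i-e'_i|_1$, and define the \emph{weighted block}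
\[
M(\mathbf{A},\mathbf{A}')=N^{-h}\sum_{x\in\mathbf{A},\,y\in\mathbf{A}'}\rho_\delta(x)\Big(\prod_{i=1}^hZ_{0,TN}(x_i,y_i)\Big)\rho_\delta(y)\ \ge\ \prod_{i=1}^h\zeta(A_{e_i},A_{e'_i}).
\]
By \eqref{eq:boxdist},
\begin{equation}\label{eq:tupledist}
e^{-|x-y|_1/\sqrt N}\le e^{2h}e^{-d/2}\qquad(x\in\mathbf{A},\ y\in\mathbf{A}').
\end{equation}
We need the reverse comparison, $M$ bounded by the product of the $\zeta$'s. Where all replicas are at distance at least $\eta\sqrt N$, the weights cost only $\eta^{-2\delta}$. The rest has expectation of order $e^{\Lambda_0T}\eta^{1/2}$, which is negligible for $\eta=e^{-\kappa T}$ with $\kappa$ large compared with $\Lambda_0$. The cost is then $e^{2\delta\kappa T}$, which is acceptable only if $\delta\Lambda_0$ can be made small. The constant $\Lambda(h,\delta)$ produced in Section~\ref{sec:replica} does not allow this: it was chosen so that $1/\log\Lambda$ compensates the factor $\delta^{-1}$ of Lemma~\ref{lem:sums}(b). Inside the block we therefore apply Proposition~\ref{prop:kernel}(a)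 with the fixed exponent $\frac18$, whatever the $\delta$ used for the gaps.

\begin{lemma}\label{lem:block}
Let $h\ge2$. There are $C_0\ge1$ and $\Lambda_0$ depending only on $h$ such that the following holds for all $\delta\in(0,\frac1{16}]$, $T\in\mathbb{N}$ and $\mathbf{A},\mathbf{A}'$.
\begin{enumerate}
\item[(a)] For $\beta$ small (depending on $h$), $\mathbb{E}[M(\mathbf{A},\mathbf{A}')]\le C_0e^{\Lambda_0T}e^{-d/2}$ and $\mathbb{E}[\zeta(A_0)^h]\le C_0e^{\Lambda_0T}$.
\item[(b)] For $\eta\in(0,1)$ and $\beta$ small (depending on $h,\eta$) there is a random variable $M^{\mathrm{sing}}\ge0$ with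
\[
M(\mathbf{A},\mathbf{A}')\le C_0\eta^{-2\delta}\prod_{i=1}^h\zeta(A_{e_i},A_{e'_i})+M^{\mathrm{sing}},\qquad\mathbb{E}[M^{\mathrm{sing}}]\le C_0e^{\Lambda_0T}\eta^{1/2}e^{-d/2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Constants $C$ depend only on $h$. Let $\Lambda_0$ be the constant $\Lambda$ of Proposition~\ref{prop:kernel} for $(h,\frac18)$. For $\varphi\ge0$ on $\mathcal{X}$, \eqref{eq:tupledist} and the two bounds of Proposition~\ref{prop:kernel}(a) with $n=TN$ give
\begin{equation}\label{eq:phi}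
N^{-h}\sum_{x\in\mathbf{A},\,y\in\mathbf{A}'}K^{TN}(x,y)\big(\varphi(x)+\varphi(y)\big)\le Ce^{\Lambda_0T}e^{-d/2}\max_{\mathbf{B}\in\{\mathbf{A},\mathbf{A}'\}}N^{-h}\sum_{x\in\mathbf{B}}\varphi(x)\rho_{1/8}(x).
\end{equation}
The Cauchy--Schwarz inequality gives $\rho_\nu^2\le C\rho_{2\nu}$, and $s^\nu\le1+s^{\nu'}$ gives $\rho_\nu\le C\rho_{\nu'}$ for $\nu\le\nu'$. Since $2\delta\le\frac18$, we get $\rho_\delta^2\rho_{1/8}\le C\rho_{1/8}^2\le C\rho_{1/4}$. By Lemma~\ref{lem:sums}(a) with $f=N^{-1}\mathbf{1}_A$, we have $N^{-1}\sum_{v\in A}(\sqrt N/(|v-v'|\vee1))^{1/2}\le C$ for every box $A$ and point $v'$. Summing first over one coordinate of each pair,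
\begin{equation}\label{eq:integrable}
N^{-h}\sum_{x\in\mathbf{B}}\rho_{1/4}(x)^2\le CN^{-h}\sum_{x\in\mathbf{B}}\rho_{1/2}(x)\le C\qquad\text{for every tuple of boxes }\mathbf{B}.
\end{equation}

(a) Since $\rho_\delta(x)\rho_\delta(y)\le\rho_\delta(x)^2+\rho_\delta(y)^2$, the bound on $\mathbb{E}[M]$ is \eqref{eq:phi} with $\varphi=\rho_\delta^2$, followed by $\rho_{1/4}\le\rho_{1/4}^2$ and \eqref{eq:integrable}. Next, $\mathbb{E}[\zeta(A_0)^h]=N^{-h}\sum_{x\in A_0^h}\sum_yK^{TN}(x,y)\le Ce^{\Lambda_0T}N^{-h}\sum_{x\in A_0^h}\rho_{1/8}(x)\le Ce^{\Lambda_0T}$.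

(b) Let $\mathcal{G}=\{x\in\mathcal{X}:|x_I|\ge\eta\sqrt N\text{ for all }I\}$. On $\mathcal{G}$ we have $\rho_\delta\le h^2\eta^{-\delta}$, so the part of $M$ with $x,y\in\mathcal{G}$ is at most $h^4\eta^{-2\delta}\prod_i\zeta(A_{e_i},A_{e_i'})$. Let $M^{\mathrm{sing}}$ be the rest. From
\[
\mathbf{1}_{\{x\notin\mathcal{G}\}}\rho_\delta(x)\rho_\delta(y)\le\tfrac12\big(\eta^{-1/2}\mathbf{1}_{\{x\notin\mathcal{G}\}}\rho_\delta(x)^2+\eta^{1/2}\rho_\delta(y)^2\big)
\]
and the same inequality with $x$ and $y$ exchanged, $\mathbb{E}[M^{\mathrm{sing}}]$ is at most the left side of \eqref{eq:phi} with $\varphi=(\eta^{-1/2}\mathbf{1}_{\mathcal{G}^c}+\eta^{1/2})\rho_\delta^2$. A disk of radius $\eta\sqrt N$ contains at most $C(1+\eta^2N)$ lattice points, so $N^{-h}\#(\mathbf{B}\setminus\mathcal{G})\le C(N^{-1}+\eta^2)\le C\eta^2$ once $N\ge\eta^{-2}$. By the Cauchy--Schwarz inequality and \eqref{eq:integrable}, $N^{-h}\sum_{x\in\mathbf{B}\setminus\mathcal{G}}\rho_{1/4}(x)\le C\eta$. The maximum in \eqref{eq:phi}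 is therefore at most $C(\eta^{-1/2}\eta+\eta^{1/2})=2C\eta^{1/2}$.
\end{proof}

From now on, given $p$, we take
\[
h=\max\{2,\lceil p\rceil\},
\]
so $h\ge p$, and $h=2$ if $p<1$; the constants $C_0,\Lambda_0$ are those of Lemma~\ref{lem:block} for this $h$. For $p<1$ we use the inequality
\begin{equation}\label{eq:holder}
\mathbb{E}[X^p]\ge\mathbb{E}[X]^{2-p}\,\mathbb{E}[X^2]^{-(1-p)}\qquad(X\ge0,\ 0<\mathbb{E}[X^2]<\infty,\ 0<p<1),
\end{equation}
which is H\"older's inequality for $X=X^{p/(2-p)}X^{2(1-p)/(2-p)}$ with exponents $2-p$ and $\frac{2-p}{1-p}$. We also use that $(\sum_is_i)^\nu\le\sum_is_i^\nu$ for $s_i\ge0$ and $\nu\in(0,1]$. The next lemma shows that a single target box captures $a$ up to a power of $T$.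

\begin{lemma}\label{lem:onebox}
Let $p>0$. There are $c_1,C_1>0$ depending only on $p$ such that for all $T\in\mathbb{N}$ and $\beta$ small (depending on $p$):
\begin{enumerate}
\item[(a)] $a\ge4^{-p}$ if $p\ge1$, and $a\ge c_1e^{-\Lambda_0T}$ if $p<1$;
\item[(b)] there is $e\in\mathbb{Z}^2$ with $\mathbb{E}[\zeta_e^p]\ge c_1(1+T)^{-2\max\{p,1\}}a$;
\item[(c)] if $p<1$, then $\sum_e\mathbb{E}[\zeta_e^p]\le C_1(1+T)^2a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $p\ge1$ use Jensen's inequality and \eqref{eq:mean}. For $p<1$, \eqref{eq:holder}, \eqref{eq:mean} and Lemma~\ref{lem:block}(a) give $a\ge4^{-2}(C_0e^{\Lambda_0T})^{-1}$.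

For (b) and (c), apply Lemma~\ref{lem:block}(a) with $\mathbf{A}=(A_0,\dots,A_0)$ and $\mathbf{A}'=(A_e,\dots,A_e)$, so $d=h|e|_1$ and $M\ge\zeta_e^h$. With $\|X\|_p=\mathbb{E}[X^p]^{1/p}$,
\begin{equation}\label{eq:tail}
\|\zeta_e\|_p\le\|\zeta_e\|_h\le(C_0e^{\Lambda_0T})^{1/h}e^{-|e|_1/2}.
\end{equation}
For $\nu>0$ we have $\sum_{|e|_1>r}e^{-\nu|e|_1}\le C_\nu e^{-\nu r/2}$, and there are at most $C_\kappa(1+T)^2$ points $e$ with $|e|_1\le\kappa T$.

Let $p\ge1$. By \eqref{eq:tail} we can choose $\kappa=\kappa(p)$ with $\sum_{|e|_1>\kappa T}\|\zeta_e\|_p\le\frac18\le\frac12a^{1/p}$ for all $T\ge1$. Minkowski's inequality $a^{1/p}\le\sum_e\|\zeta_e\|_p$ then gives $\sum_{|e|_1\le\kappa T}\|\zeta_e\|_p\ge\frac12a^{1/p}$, and the largest term satisfies (b).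

Let $p<1$. By \eqref{eq:tail} and (a) we can choose $\kappa=\kappa(p)$ with $\sum_{|e|_1>\kappa T}\mathbb{E}[\zeta_e^p]\le\frac12c_1e^{-\Lambda_0T}\le\frac12a$ for all $T\ge1$. Since $a\le\sum_e\mathbb{E}[\zeta_e^p]$, the terms with $|e|_1\le\kappa T$ sum to at least $\frac12a$, and the largest satisfies (b), after decreasing $c_1$. Each of them is at most $a$ because $\zeta_e\le\zeta(A_0)$, which gives (c).
\end{proof}

\section{Proof of the uniform comparison}\label{sec:comparison}

We prove Proposition~\ref{prop:comparison}, with the notation of Section~\ref{subsec:gaps}. Constants $C,c$ depend only on $p$, and constants $C_\delta$ on $p$ and $\delta$; none depends on $k$ or $T$. Let $\mathrm{Av}$ be the uniform average over all choices of even $n_1,\dots,n_k\in[N,2N)$; under it the $n_i$ are independent and uniform on $N/2$ values.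

The sequence $(Z_n)$ is a positive martingale for the filtration generated by the disorder up to time $n$. By Jensen's inequality $n\mapsto\mathbb{E}[Z_n^p]$ is nondecreasing for $p>1$ and nonincreasing for $p<1$. Since $W$ corresponds to a length at least $k(T+1)N$,
\begin{equation}\label{eq:monotone}
\mathbb{E}[Z^p_{k(T+1)N}]\le\mathrm{Av}\,\mathbb{E}[W^p]\ \text{ if }p>1,\qquad\mathbb{E}[Z^p_{k(T+1)N}]\ge\mathrm{Av}\,\mathbb{E}[W^p]\ \text{ if }p<1.
\end{equation}
So random gap lengths are free of charge exactly in the two directions where Proposition~\ref{prop:kernel}(b) requires them.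

\medskip\noindent\textbf{Step 1: lower bound for $p>1$.} By \eqref{eq:easylower} and Lemma~\ref{lem:onebox}(b), $(T+1)NF_p\ge\log a-2p\log(1+T)-C$.

\medskip\noindent\textbf{Step 2: upper bound for $p<1$.} Take all $n_i=N$. By Jensen's inequality $\mathbb{E}[Z^p_{k(T+1)N}]\le\mathbb{E}_{\mathrm b}[(\mathbb{E}_{\mathrm g}W)^p]$. By \eqref{eq:type2}, with $\theta$ having entries $\pm N^{-1/2}$ of the signs of $z$, we have $q_N(z)\le\frac CNe^{-|z|_1/\sqrt N}$. Sort the terms of \eqref{eq:W} by the boxes $A_{e_i}\ni v_i$ and $A_{e'_i}\ni v'_i$, with $e_0'=0$, and use \eqref{eq:boxdist}: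
\[
\mathbb{E}_{\mathrm g}W\le C^k\sum_{e_1,e'_1,\dots,e_k,e'_k}\ \prod_{i=1}^ke^{-|e_i-e'_{i-1}|_1/2}\,\zeta^{(i)}(A_{e_i},A_{e'_i}).
\]
Take the power $p$ term by term and use the independence of the blocks. In the variables $e_i-e'_{i-1}$ and $e'_i-e_i$ the sum factorizes:
\[
\mathbb{E}[Z^p_{k(T+1)N}]\le\Big(C^p\sum_{f\in\mathbb{Z}^2}e^{-p|f|_1/2}\sum_e\mathbb{E}[\zeta_e^p]\Big)^k .
\]
By Lemma~\ref{lem:onebox}(c), $(T+1)NF_p\le\log a+2\log(1+T)+C$.

\medskip\noindent\textbf{Integer moments over the gaps.} Expand $W^h$ as a sum over $h$ copies of the variables in \eqref{eq:W}, collected into $x^{(i)},y^{(i)}\in\mathcal{X}$. The gaps are independent and so are the $n_i$ under $\mathrm{Av}$, hence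
\[
\mathrm{Av}\,\mathbb{E}_{\mathrm g}[W^h]=\sum\ \prod_{i=1}^k\overline K(y^{(i-1)},x^{(i)})\prod_{m=1}^hB_i(x^{(i)}_m,y^{(i)}_m),\qquad\overline K=\frac2N\sum_{\substack{n\in[N,2N)\\n\text{ even}}}K^n,
\]
with $y^{(0)}=0$. Apply Proposition~\ref{prop:kernel}(b) and \eqref{eq:tupledist} to each $\overline K$. Gap $i$ gives its factors $N^{-h}$ and $\rho_\delta(x^{(i)})$ to block $i$ and its factor $\rho_\delta(y^{(i-1)})$ to block $i-1$; for the end of the last block use $1\le\rho_\delta$. With $M_i$ the weighted block built from $B_i$, and $\mathbf{A}'_0=(A_0,\dots,A_0)$,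
\begin{equation}\label{eq:gapmoment}
\mathrm{Av}\,\mathbb{E}_{\mathrm g}[W^h]\le C_\delta^k\,\rho_\delta(0)\sum_{\mathbf{A}_1,\mathbf{A}'_1,\dots,\mathbf{A}_k,\mathbf{A}'_k}\ \prod_{i=1}^ke^{-d(\mathbf{A}'_{i-1},\mathbf{A}_i)/2}M_i(\mathbf{A}_i,\mathbf{A}'_i).
\end{equation}
For $W_e$ only one choice of the boxes occurs, so for $h=2$
\begin{equation}\label{eq:gapmoment2}
\mathrm{Av}\,\mathbb{E}_{\mathrm g}[W_e^2]\le C_\delta^k\,\rho_\delta(0)\prod_{i=1}^kM^{(i)},\qquad M^{(i)}=M_i\big((A_{(i-1)e},A_{(i-1)e}),(A_{ie},A_{ie})\big).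
\end{equation}
The factor $\rho_\delta(0)\le h^2N^{\delta/2}$, the price of starting from a point, is paid once and disappears when $k\to\infty$ at fixed $\beta$.

\medskip\noindent\textbf{Step 3: upper bound for $p>1$.} By \eqref{eq:monotone}, Jensen's inequality for $\mathbb{E}_{\mathrm g}$ and then for $\mathrm{Av}$, both with the concave function $s\mapsto s^{p/h}$,
\[
\mathbb{E}[Z^p_{k(T+1)N}]\le\mathbb{E}_{\mathrm b}\,\mathrm{Av}\big[(\mathbb{E}_{\mathrm g}W^h)^{p/h}\big]\le\mathbb{E}_{\mathrm b}\big[(\mathrm{Av}\,\mathbb{E}_{\mathrm g}W^h)^{p/h}\big].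
\]
Here $\mathrm{Av}$ can be moved inside $\mathbb{E}_{\mathrm b}$ because the blocks $B_i$ do not depend on the $n_i$. Insert \eqref{eq:gapmoment}, take the power $p/h\le1$ term by term, and use the independence of the blocks. Summing over $\mathbf{A}'_k$, then $\mathbf{A}_k$, then $\mathbf{A}'_{k-1}$ and so on, and using $\sum_{\mathbf{A}}e^{-pd(\mathbf{A}',\mathbf{A})/(2h)}\le C$, we get
\[
\mathbb{E}[Z^p_{k(T+1)N}]\le\rho_\delta(0)^{p/h}(C_\delta\Theta)^k,\qquad\Theta=\sup_{\mathbf{A}}\sum_{\mathbf{A}'}\mathbb{E}\big[M(\mathbf{A},\mathbf{A}')^{p/h}\big].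
\]
Hence $(T+1)NF_p\le\log C_\delta+\log\Theta$.

It remains to bound $\Theta$ with constants independent of $\delta$. By Jensen's inequality and Lemma~\ref{lem:block}(a), the terms with $d>\kappa T$ contribute at most $\sum_{d>\kappa T}(C_0e^{\Lambda_0T-d/2})^{p/h}$, which is at most $C$ for all $T$ if $\kappa=\kappa(p)$ is large. There are at most $C(1+T)^{2h}$ tuples $\mathbf{A}'$ with $d\le\kappa T$. For these we use Lemma~\ref{lem:block}(b) with $\eta=e^{-2(\Lambda_0+1)T}$, so that $e^{\Lambda_0T}\eta^{1/2}=e^{-T}\le1$; this choice makes the threshold for $\beta$ depend on $T$. H\"older's inequality with $h$ exponents equal to $h$ gives $\mathbb{E}[\prod_i\zeta(A_{e_i},A_{e'_i})^{p/h}]\le\prod_i\mathbb{E}[\zeta(A_{e_i},A_{e'_i})^p]^{1/h}\le a$. Therefore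
\[
\mathbb{E}[M^{p/h}]\le(C_0\eta^{-2\delta})^{p/h}a+\mathbb{E}[M^{\mathrm{sing}}]^{p/h}\le C_0e^{4(\Lambda_0+1)\delta T}a+C_0 .
\]
Since $a\ge4^{-p}$, we conclude $\Theta\le C(1+T)^{2h}e^{4(\Lambda_0+1)\delta T}a$, and
\[
(T+1)NF_p\le\log a+2h\log(1+T)+4(\Lambda_0+1)\delta T+C_\delta .
\]

\medskip\noindent\textbf{Step 4: lower bound for $p<1$.} Here $h=2$. Let $e$ be given by Lemma~\ref{lem:onebox}(b), so $\mathbb{E}[\zeta_e^p]\ge c_1(1+T)^{-2}a>0$. Then some path leads from $A_0$ to $A_e$ in time $TN$, and since the weights $\xi$ are positive, $\zeta_e>0$ almost surely. By \eqref{eq:gaplower}, $\mathbb{E}_{\mathrm g}W_e>0$ almost surely, and $\mathbb{E}_{\mathrm g}[W_e^2]<\infty$ because $W_e$ is a finite sum. So \eqref{eq:holder} applies to $W_e$ under $\mathbb{E}_{\mathrm g}$. Using successively \eqref{eq:monotone} and $W\ge W_e$, then \eqref{eq:holder} and \eqref{eq:gaplower}, which holds for all choices of the $n_i$, and then Jensen's inequality for $\mathrm{Av}$ and the convex function $s\mapsto s^{-(1-p)}$,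
\[
\mathbb{E}[Z^p_{k(T+1)N}]\ge\mathbb{E}_{\mathrm b}\,\mathrm{Av}\,\mathbb{E}_{\mathrm g}[W_e^p]\ge c^k\,\mathbb{E}_{\mathrm b}\Big[\prod_{i=1}^k(\zeta^{(i)})^{2-p}\,\big(\mathrm{Av}\,\mathbb{E}_{\mathrm g}W_e^2\big)^{-(1-p)}\Big].
\]
The pairs $(\zeta^{(i)},M^{(i)})$ are i.i.d.\ with the law of $(\zeta_e,M)$, $M=M((A_0,A_0),(A_e,A_e))$. By \eqref{eq:gapmoment2},
\[
(T+1)NF_p\ge\log\mathbb{E}\big[\zeta_e^{2-p}M^{-(1-p)}\big]-C_\delta .
\]
If $M$ were $\zeta_e^2$, the expectation would be $\mathbb{E}[\zeta_e^p]$. Lemma~\ref{lem:block}(b) shows that this is nearly so on an event that carries half of $\mathbb{E}[\zeta_e^p]$. Let $\eta=e^{-\kappa'T}$ and $G=\{M\le2C_0\eta^{-2\delta}\zeta_e^2\}$. On $G$,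
\[
\zeta_e^{2-p}M^{-(1-p)}\ge(2C_0\eta^{-2\delta})^{-(1-p)}\zeta_e^p\ge(2C_0)^{-1}\eta^{2\delta}\zeta_e^p .
\]
On $G^c$, Lemma~\ref{lem:block}(b) forces $M^{\mathrm{sing}}>C_0\eta^{-2\delta}\zeta_e^2\ge\zeta_e^2$, so
\[
\mathbb{E}[\zeta_e^p;G^c]\le\mathbb{E}[M^{\mathrm{sing}}]^{p/2}\le\big(C_0e^{(\Lambda_0-\kappa'/2)T}\big)^{p/2}.
\]
On the other hand $\mathbb{E}[\zeta_e^p]\ge c_1^2e^{-(\Lambda_0+2)T}$, by Lemma~\ref{lem:onebox}(a) and $(1+T)^{-2}\ge e^{-2T}$. For $\kappa'=\kappa'(p)$ large, $\mathbb{E}[\zeta_e^p;G^c]\le\frac12\mathbb{E}[\zeta_e^p]$ for all $T\ge1$. Then $\mathbb{E}[\zeta_e^p;G]\ge\frac12c_1(1+T)^{-2}a$, and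
\[
(T+1)NF_p\ge\log a-2\log(1+T)-2\kappa'\delta T-C_\delta .
\]
Steps 1 and 3 prove Proposition~\ref{prop:comparison} for $p>1$, and Steps 2 and 4 prove it for $p<1$. \qed

\section{Convergence of one block}\label{sec:convergence}

We prove Proposition~\ref{prop:convergence}. Fix $T$ and $p$. Theorem~\ref{thm:CSZ} concerns continuous compactly supported test functions and the kernel $Z^-$, whereas $\zeta(A_0)$ involves the indicator of a box, the constant function $1$ and the kernel $Z$. We remove these three differences by first and second moment estimates, and pass from convergence in law to convergence of moments by uniform integrability.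

\medskip\noindent\textbf{Applying Theorem~\ref{thm:CSZ}.} Every sequence of values of $\beta$ tending to $0$ has a subsequence $(\beta^{(k)})$ along which $N(\beta^{(k)})$ is strictly increasing. It suffices to prove the convergence along such subsequences. Put $\beta_n=\beta^{(k)}$ if $n=N(\beta^{(k)})$. For other large $n$ let $\beta_n$ be the smallest $\beta>0$ with $\sigma^2(\beta)=1/R_n$; it exists and tends to $0$ because $\sigma^2$ is continuous, vanishes at $0$ and is positive for $\beta>0$. By \eqref{eq:scale}, $\sigma^2(\beta_n)=\frac1{R_n}(1+O(\frac1{nR_n}))$, so Theorem~\ref{thm:CSZ} applies with $\vartheta=0$. Below, $N$ runs through the values $N(\beta^{(k)})$. As $N$ is even, $[\![NT]\!]=NT$.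

For $v\in\mathbb{Z}^2_{\mathrm{even}}$ the cell $\{x:[\![\sqrt Nx]\!]=v\}$ is, up to its boundary, the set $\{x:|\sqrt Nx-v|_1<1\}$, of area $2/N$. For $\varphi\in C_c(\mathbb{R}^2)$ let $\bar\varphi(v)$ be the average of $\varphi$ over the cell of $v$. For functions $f,f'$ on $\mathbb{Z}^2_{\mathrm{even}}$, $f$ finitely supported, put
\[
\mathcal{I}_N(f,f')=\frac1N\sum_{v,v'}f(v)f'(v')Z_{0,TN}(v,v'),
\]
and let $\mathcal{I}_N^-$ be the same with $Z^-$ in place of $Z$. Then $\zeta(A_0)=\mathcal{I}_N(\mathbf{1}_{A_0},1)$. Since $\frac N4(\frac2N)^2=\frac1N$, the integral of $\varphi(x)\psi(y)$ against the approximating measure with $s=0$, $t=T$ is $\mathcal{I}^-_N(\bar\varphi,\bar\psi)$. Hence, for $\varphi,\psi\in C_c(\mathbb{R}^2)$,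
\begin{equation}\label{eq:law}
\mathcal{I}_N^-(\bar\varphi,\bar\psi)\longrightarrow\mathcal{Z}^0_{0,T}(\varphi\otimes\psi)\qquad\text{in law.}
\end{equation}

\medskip\noindent\textbf{A second moment bound.} Let $\varphi,\psi\in C_c(\mathbb{R}^2;[0,1])$. Then
\begin{equation}\label{eq:L2}
\mathbb{E}[\mathcal{I}_N^-(\bar\varphi,\bar\psi)^2]\le\mathbb{E}[\mathcal{I}_N(\bar\varphi,\bar\psi)^2]\le\mathbb{E}[\mathcal{I}_N(\bar\varphi,1)^2]\le C_{\varphi,T}.
\end{equation}
The first inequality is Jensen's, since $\mathcal{I}^-_N$ is the conditional expectation of $\mathcal{I}_N$ given the disorder before time $TN$. For the last one, the support of $\bar\varphi$ is covered by a number of boxes $A_e$ that is bounded in $N$, so $\mathcal{I}_N(\bar\varphi,1)$ is at most a sum of a bounded number of variables $\zeta(A_e)$, and Lemma~\ref{lem:block}(a) with $h=2$ applies.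

\medskip\noindent\textbf{The mean measure of the limit.} Let $g_t(x)=(2\pi t)^{-1}e^{-|x|^2/(2t)}$. By \eqref{eq:law} and \eqref{eq:L2}, $\mathbb{E}[\mathcal{Z}^0_{0,T}(\varphi\otimes\psi)]$ is the limit of $\mathbb{E}[\mathcal{I}^-_N(\bar\varphi,\bar\psi)]=\frac1N\sum_v\bar\varphi(v)\,\mathbf{E}[\bar\psi(v+S_{TN})]$. By uniform continuity, $\bar\psi(v')=\psi(v'/\sqrt N)+o(1)$ uniformly in $v'$. The steps of the walk have covariance $\frac12\mathrm{Id}$, so by the central limit theorem the functions $\Psi_N(x)=\mathbf{E}[\psi(x+S_{TN}/\sqrt N)]$ converge pointwise to $\Psi(x)=\int\psi(y)g_{T/2}(y-x)dy$. They are equicontinuous, so the convergence is locally uniform. Finally $\frac1N\sum_v\bar\varphi(v)\Psi_N(v/\sqrt N)=\frac12\int\varphi(x)\Psi_N([\![\sqrt Nx]\!]/\sqrt N)\,dx\to\frac12\int\varphi\Psi$. Indicators of bounded open rectangles are increasing limits of functions $\varphi\otimes\psi$, and these rectangles determine a locally finite measure. So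
\begin{equation}\label{eq:meanmeasure}
\mathbb{E}[\mathcal{Z}^0_{0,T}(dx,dy)]=\tfrac12\,g_{T/2}(y-x)\,dx\,dy .
\end{equation}

\medskip\noindent\textbf{Three approximations.} For integers $r\ge4$ choose $\varphi_r,\psi_r\in C_c(\mathbb{R}^2;[0,1])$ with $\int|\varphi_r-\mathbf{1}_{[0,1)^2}|\le\frac1r$ and $\psi_r=1$ on $\{|y|\le r\}$. We pass from $\mathcal{I}_N(\mathbf{1}_{A_0},1)$ to $\mathcal{I}_N(\mathbf{1}_{A_0},\bar\psi_r)$, then to $\mathcal{I}_N(\bar\varphi_r,\bar\psi_r)$, then to $\mathcal{I}^-_N(\bar\varphi_r,\bar\psi_r)$.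

\emph{First step.} We have $\bar\psi_r(v')=1$ if $|v'|+1\le r\sqrt N$, and $|v|\le\sqrt{2N}$ for $v\in A_0$. So the $L^1$ error $\mathbb{E}[\mathcal{I}_N(\mathbf{1}_{A_0},1-\bar\psi_r)]$ is at most $\mathbf{P}(|S_{TN}|\ge(r-3)\sqrt N)\le T/(r-3)^2$, by Chebyshev's inequality and $\mathbf{E}|S_n|^2=n$.

\emph{Second step.} Since $0\le\bar\psi_r\le1$ and $\mathbb{E}[Z_{TN}(v)]=1$, the $L^1$ error is at most
\[
\frac1N\sum_v|\mathbf{1}_{A_0}(v)-\bar\varphi_r(v)|\le\frac12\int\big|\mathbf{1}_{A_0}([\![\sqrt Nx]\!])-\varphi_r(x)\big|\,dx .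
\]
As $L/\sqrt N\to1$, the function $\mathbf{1}_{A_0}([\![\sqrt Nx]\!])$ tends to $\mathbf{1}_{[0,1)^2}(x)$ off the boundary of the square, and it vanishes outside $[-1,2]^2$. By dominated convergence the error has limit at most $\frac1{2r}$.

\emph{Third step.} The difference is $\sum_{v'}G(v')(\xi_{TN,v'}-1)$, where $G(v')=\frac1N\sum_v\bar\varphi_r(v)\bar\psi_r(v')Z^-_{0,TN}(v,v')$ is nonnegative, independent of the disorder at time $TN$, and $\sum_{v'}G(v')=\mathcal{I}^-_N(\bar\varphi_r,\bar\psi_r)$. Its second moment is $\sigma^2\mathbb{E}[\sum_{v'}G(v')^2]\le\sigma^2\mathbb{E}[\mathcal{I}^-_N(\bar\varphi_r,\bar\psi_r)^2]$, which tends to $0$ by \eqref{eq:L2}.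

Altogether
\begin{equation}\label{eq:approx}
\lim_{r\to\infty}\limsup_{N\to\infty}\mathbb{E}\big|\zeta(A_0)-\mathcal{I}^-_N(\bar\varphi_r,\bar\psi_r)\big|=0 .
\end{equation}

\medskip\noindent\textbf{Conclusion.} Let $X=\mathcal{Z}^0_{0,T}([0,1)^2\times\mathbb{R}^2)$ and $X_r=\mathcal{Z}^0_{0,T}(\varphi_r\otimes\psi_r)$. By \eqref{eq:meanmeasure}, $\mathbb{E}[X]=\frac12$ and
\[
\mathbb{E}|X_r-X|\le\frac12\int|\varphi_r-\mathbf{1}_{[0,1)^2}|\,dx+\frac12\int_{[0,1)^2}\int_{|y|>r}g_{T/2}(y-x)\,dy\,dx\longrightarrow0 .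
\]
For a bounded $1$-Lipschitz function $\Phi$, the quantity $|\mathbb{E}\Phi(\zeta(A_0))-\mathbb{E}\Phi(X)|$ is at most
\[
\mathbb{E}|\zeta(A_0)-\mathcal{I}^-_N(\bar\varphi_r,\bar\psi_r)|+\big|\mathbb{E}\Phi(\mathcal{I}^-_N(\bar\varphi_r,\bar\psi_r))-\mathbb{E}\Phi(X_r)\big|+\mathbb{E}|X_r-X| .
\]
Letting $N\to\infty$ and then $r\to\infty$, \eqref{eq:law} and \eqref{eq:approx} show that $\zeta(A_0)\to X$ in law, and the law of $X$ does not depend on the subsequence. The variables $\zeta(A_0)^p$ are uniformly integrable, because a higher moment of $\zeta(A_0)$ is bounded: the first if $p<1$, by \eqref{eq:mean}, and otherwise the moment of an integer order larger than $p$, by Lemma~\ref{lem:block}(a). Hence $a_{p,T}(\beta)\to\mathbb{E}[X^p]=\bar a_{p,T}<\infty$. The limit is positive by Lemma~\ref{lem:onebox}(a). This proves Proposition~\ref{prop:convergence} and, by Section~\ref{sec:reduction}, Theorems~\ref{thm:A} and~\ref{thm:B}. \qed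

\begin{thebibliography}{9}

\bibitem{BN}
Quentin Berger and Shuta Nakajima,
\emph{Sharp behavior of the free energy for the two-dimensional directed polymer model},
arXiv:2605.30707 (2026).

\bibitem{CSZ}
Caravenna, Sun and Zygouras,
\emph{The critical 2d Stochastic Heat Flow},
Invent. Math. 233 (2023).

\end{thebibliography}
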